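\title{The Krull dimension of a reciprocal complement is not bounded by the dimension of the domain}

\begin{abstract}
The reciprocal complement $R(D)$ of an integral domain $D$ is the ring of all finite sums of reciprocals of nonzero elements of $D$. We disprove the conjecture that $\dim R(D)\le\dim D$ by constructing a principal ideal domain $D$ with $\dim R(D)=\infty$. We then determine all pairs $(\dim D,\dim R(D))$: they are $(0,0)$ and the pairs $(m,n)$ with $1\le m\le\infty$ and $0\le n\le\infty$. We also show that $\dim R(D)$ is bounded by the transcendence degree of the fraction field of $D$ over that of $D\cap R(D)$.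
\end{abstract}

\section{Introduction}

Let $D$ be an integral domain with fraction field $F$. The \emph{reciprocal complement} of $D$ is the set $R(D)$ of all finite sums
\[
\frac1{d_1}+\dots+\frac1{d_r},\qquad d_1,\dots,d_r\in D\setminus\{0\},
\]
where repetitions are allowed. It is a subring of $F$, because a product of reciprocals is a reciprocal and $-1/d=1/(-d)$. The domain $D$ is called \emph{Egyptian} if $R(D)=F$. For instance $\mathbb Z$ is Egyptian, since $a/b=1/b+\dots+1/b$ for $a>0$. Every unit $u=1/u^{-1}$ of $D$ lies in $R(D)$, so $R(D)=D$ if $D$ is a field. If $R(D)$ is a field, then it contains $d=(1/d)^{-1}$ for every nonzero $d\in D$ and hence equals $F$. Thus $\dim R(D)=0$ exactly when $D$ is Egyptian, and the Krull dimension of $R(D)$ measures how far $D$ is from being Egyptian.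

\begin{example}\label{ex:line}
Let $D=K[x]$ with $K$ a field, and let $V$ consist of $0$ and the fractions $f/g$ with $\deg f\le\deg g$. This is the discrete valuation ring of $K(x)$ at infinity. It contains all reciprocals, so $R(D)\subseteq V$. Conversely, let $f/g\in V$ be nonzero and write $g=fq+r$ with $r=0$ or $\deg r<\deg f$. Then $q\ne0$ and
\[
\frac fg=\frac1q-\frac{r}{gq},
\]
and $r/(gq)$ is $0$ or an element of $V$ with numerator of smaller degree. By induction on $\deg f$ we get $f/g\in R(D)$. So $R(K[x])=V$ has dimension $1=\dim K[x]$.
\end{example}

In this example $R(D)$ sees $D$ from infinity: its nonzero prime records that $x$ is infinitely larger than the constants. In several variables one can let each $x_{j+1}$ be infinitely larger than $x_j$, and it is known that $\dim R(K[x_1,\dots,x_n])=n$. One is led to guess that a domain of dimension $n$ has room for at most $n$ such orders of magnitude. This is the conjecture posed by Epstein and Guerrieri \cite{EG}.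

\begin{quote}
\textbf{Conjecture.} \emph{For every integral domain $D$, $\dim R(D)\le\dim D$.}
\end{quote}

The inequality is known when $D$ is Egyptian, when $D$ is a finitely generated algebra over a field $K$, and when $D=K[S]$ for a submonoid $S$ of the positive part of a totally ordered abelian group of finite real rank. It is also known that $R(D)$ is always a local ring. We show that the conjecture is false.

\begin{theorem}\label{thm:pid}
There is a principal ideal domain $D$, not a field, with $\dim R(D)=\infty$. In particular $\dim R(D)>\dim D=1$.
\end{theorem}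

In fact $\dim D$ gives no information on $\dim R(D)$ once $D$ is not a field.

\begin{theorem}\label{thm:pairs}
For every $m\in\{1,2,\dots,\infty\}$ and $n\in\{0,1,2,\dots,\infty\}$ there is a unique factorization domain $D$ with $\dim D=m$ and $\dim R(D)=n$. If $m=1$, then $D$ is a principal ideal domain. If $n<\infty$, then $R(D)$ has exactly $n+1$ prime ideals and they form a chain. Consequently the set of pairs $(\dim D,\dim R(D))$, over all integral domains $D$, is exactly
\[
\{(0,0)\}\cup\bigl(\{1,2,\dots,\infty\}\times\{0,1,\dots,\infty\}\bigr).
\]
\end{theorem}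

The bound that does hold involves a transcendence degree.

\begin{proposition}\label{prop:trdeg}
Let $D$ be a domain with fraction field $F$, and let $E=D\cap R(D)$. Then
\[
\dim R(D)\le\operatorname{tr.deg}_{\operatorname{Frac}(E)}F .
\]
In particular $\dim R(D)\le\operatorname{tr.deg}_kF$ for any field $k\subseteq D$, with equality for $D=k[x_1,\dots,x_n]$.
\end{proposition}

For a domain $D$ finitely generated over a field $k$, the numbers $\dim D$ and $\operatorname{tr.deg}_kF$ agree, so Proposition~\ref{prop:trdeg} accounts for that case of the conjecture. It also tells us where to look for a counterexample: we need small dimension and large transcendence degree. The usual way to achieve this is localization, and it fails here. The ring $K(x_1)[x_2]$ has dimension $1$ and transcendence degree $2$ over $K$, but $x_1$ has become a unit, and Example~\ref{ex:line} over the field $K(x_1)$ gives $\dim R(K(x_1)[x_2])=1$. We must destroy prime ideals such as $(x_1,x_2)$ without inverting $x_1$ or $x_2$. We do this by adjoining a generic solution $(b,t)$ of the equation $x_1b-x_2t=1$, and repeating the procedure for all coprime pairs.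 A valuation that is nonpositive on the whole ring is carried along, and it certifies that $R(D)$ keeps a long chain of primes.

Sections~\ref{sec:val}--\ref{sec:pid} prove Theorem~\ref{thm:pid}. It is the case $(m,n)=(1,\infty)$ of Theorem~\ref{thm:pairs}, but it needs only one of the constructions, and it introduces the method. Section~\ref{sec:DP} describes the primes of $R(D)$ by subrings of $D$ and proves Proposition~\ref{prop:trdeg}. Section~\ref{sec:link} gives a second construction, which bounds the number of primes of $R(D)$ from above, and Section~\ref{sec:pairs} proves Theorem~\ref{thm:pairs}.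

\medskip\noindent\textbf{Conventions.} We write $\mathbb N=\{0,1,2,\dots\}$. In a range such as $1\le j\le n$ the index $j$ is finite, also when $n=\infty$. UFD and PID abbreviate unique factorization domain and principal ideal domain. Two nonzero elements of a UFD are \emph{coprime} if no prime element divides both. We use freely that a polynomial ring over a UFD is a UFD, and that a localization $S^{-1}D$ of a UFD $D$ is a UFD in which every prime element of $D$ dividing no element of $S$ remains prime.

\section{Valuations and chains of primes in $R(D)$}\label{sec:val}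

A \emph{valuation} on a field $F$ with values in a totally ordered abelian group $\Gamma$ is a map $v\colon F\to\Gamma\cup\{\infty\}$ with $v(a)=\infty$ only for $a=0$, $v(ab)=v(a)+v(b)$ and $v(a+b)\ge\min(v(a),v(b))$. We do not require $v$ to be surjective. The \emph{valuation ring} of $v$ is $V=\{a\in F: v(a)\ge0\}$. In Example~\ref{ex:line}, the inclusion $R(D)\subseteq V$ came from the valuation $v(f/g)=\deg g-\deg f$, which is nonpositive on $K[x]\setminus\{0\}$.

\begin{definition}
A \emph{negative pair} $(D,v)$ consists of a domain $D$ and a valuation $v$ on its fraction field such that $v(d)\le0$ for all $0\ne d\in D$.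
\end{definition}

The condition says that $v(1/d)\ge0$ for all $0\neq d\in D$, that is, $R(D)\subseteq V$. In a negative pair every unit $u$ of $D$ has $v(u)=0$, since $v(u)\le0$ and $-v(u)=v(u^{-1})\le0$. So an element of negative value can never be inverted without leaving the class of negative pairs.

All our valuations take values in one of the groups
\[
\Gamma_n=\bigoplus_{1\le j\le n}\mathbb Z\varepsilon_j,\qquad n\in\{0,1,\dots,\infty\},
\]
ordered lexicographically with the highest index dominating: a nonzero element is positive if and only if its nonzero coefficient of largest index is positive. Thus $\varepsilon_{j+1}>k\varepsilon_j$ for all $k\in\mathbb N$. The \emph{level} $\tau(\gamma)$ of $0\ne\gamma\in\Gamma_n$ is the largest index with nonzero coefficient, and $\tau(0)=0$. Note that $\tau(-\gamma)=\tau(\gamma)$. For $\gamma,\delta\ge0$ we have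
\begin{equation}\label{eq:tau}
\tau(\gamma+\delta)=\max(\tau(\gamma),\tau(\delta)),\qquad\text{and}\qquad \gamma\le\delta\ \Longrightarrow\ \tau(\gamma)\le\tau(\delta).
\end{equation}
The first statement holds because the coefficients of $\gamma$ and $\delta$ at the index $\max(\tau(\gamma),\tau(\delta))$ are nonnegative and cannot cancel. The second follows from the first, as $\delta=\gamma+(\delta-\gamma)$.

\begin{lemma}\label{lem:chain}
Let $(D,v)$ be a negative pair with $v$ taking values in $\Gamma_n$. Suppose that for $1\le j\le n$ there is $x_j\in D$ with $v(x_j)=-\varepsilon_j$. Then $\dim R(D)\ge n$.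
\end{lemma}

\begin{proof}
For $0\le j\le n$ let $\mathfrak p_j=\{0\}\cup\{0\ne a\in V:\tau(v(a))>j\}$. This is an ideal of $V$: if $a,b\in\mathfrak p_j$ are nonzero and $c\in V$, then $v(a+b)\ge\min(v(a),v(b))\ge0$ and $v(ca)\ge v(a)\ge0$, and the second part of \eqref{eq:tau} applies. It does not contain $1$, and it is prime by the first part of \eqref{eq:tau}. Since $R(D)\subseteq V$, the ideals $\mathfrak p_j\cap R(D)$ are primes of $R(D)$, and they decrease with $j$. The element $1/x_j\in R(D)$ has level $\tau(\varepsilon_j)=j$, so it lies in $\mathfrak p_{j-1}$ and not in $\mathfrak p_j$. Hence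
\[
\mathfrak p_0\cap R(D)\supsetneq\mathfrak p_1\cap R(D)\supsetneq\dots\supsetneq\mathfrak p_j\cap R(D)
\]
is a chain of length $j$ for every finite $j\le n$.
\end{proof}

Valuations will be extended along transcendental extensions in the following standard way \cite[VI, \S10.1]{Bou}. Let $v$ be a valuation on $F$ with values in $\Gamma$, let $t$ be transcendental over $F$, and let $\gamma\in\Gamma$. Then there is a valuation $v'$ on $F(t)$ with values in $\Gamma$, extending $v$, such that
\begin{equation}\label{eq:gauss}
v'\Bigl(\sum_i c_it^i\Bigr)=\min_i\bigl(v(c_i)+i\gamma\bigr)\qquad(c_i\in F).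
\end{equation}
We call $v'$ the \emph{Gauss extension} with $v'(t)=\gamma$. Multiplying by a power of $t$ shows that \eqref{eq:gauss} also holds for Laurent polynomials. The formula suits our purpose: to prove $v'(e)\le0$ it is enough to find \emph{one} term $c_it^i$ of $e$ with $v(c_i)+i\gamma\le0$.

\medskip\noindent\textbf{The polynomial step.} Let $(D,v)$ be a negative pair, $D'=D[x]$ with $x$ an indeterminate, and $v'$ the Gauss extension with $v'(x)=\gamma\le0$. Every term $c_ix^i$ with $0\neq c_i\in D$ has value $\le0$, so $(D',v')$ is a negative pair. If $I$ is a prime ideal of $D$, then $D'/ID'=(D/I)[x]$, so $ID'$ is prime and $ID'\cap D=I$. In particular prime elements of $D$ stay prime in $D'$. If $D$ is a UFD, so is $D'$.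

\medskip
Starting from the trivial valuation on a field $K$ (value $0$ on all nonzero elements) and iterating, we obtain a negative pair $(K[x_j:1\le j\le n],v)$ with $v(x_j)=-\varepsilon_j$, in which the value of a polynomial, or of a Laurent polynomial, is the least value of its monomials. Lemma~\ref{lem:chain} gives $\dim R(K[x_j:1\le j\le n])\ge n$.

\section{Making coprime elements comaximal}\label{sec:bezout}

We want to enlarge a negative pair $(D,v)$ so that two given elements $f,g$ generate the unit ideal. The main point is visible in two variables.

\begin{example}\label{ex:sl2}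
Let $D=K[x,y]$ with $v(x)=-\varepsilon_1$ and $v(y)=-\varepsilon_2$. Let $t$ be transcendental over $K(x,y)$, put $b=(1+yt)/x$ and $D'=K[x,y,t,b]$, so that $xb-yt=1$. Let $v'$ be the Gauss extension with $v'(t)=v(x)=-\varepsilon_1$. Then $v'(b)=\min(\varepsilon_1,-\varepsilon_2)=-\varepsilon_2$: the new elements $t,b$ have the same values as $x,y$. The danger is that terms cancel in a polynomial in $t$ and $b$ and leave a denominator $x$ exposed. We check that this does not happen.

Replacing $xb$ by $yt+1$ lowers the exponent of $b$, so $D'$ is spanned over $K$ by the monomials $\mu=x^iy^jt^kb^l$ with $i=0$ or $l=0$. As a polynomial in $t$, such a $\mu$ has leading term $x^{i-l}y^{j+l}t^{k+l}$. Let $e=\sum c_\mu\mu$ be a nonempty sum of distinct such monomials with $c_\mu\in K\setminus\{0\}$, and let $N$ be the largest value of $k+l$ that occurs. The coefficient of $t^N$ in $e$ is $\sum_{k+l=N}c_\mu x^{i-l}y^{j+l}$. The exponents in this sum determine $\mu$: the integer $i-l$ determines $i$ and $l$ because one of them is $0$, and then $j+l$ and $N$ determine $j$ and $k$. So nothing cancels, and for any $\mu$ in the sum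
\[
v'(e)\le-(i-l)\varepsilon_1-(j+l)\varepsilon_2-N\varepsilon_1=-(i+k)\varepsilon_1-(j+l)\varepsilon_2\le0 .
\]
Thus $(D',v')$ is a negative pair, and $\dim R(D')\ge2$ by Lemma~\ref{lem:chain}, although no prime of $D'$ contains both $x$ and $y$. We have not yet gained anything in dimension: $D'[1/x]=K[x,x^{-1},y,t]$, so $\dim D'\ge3$. The gain appears only after infinitely many steps.
\end{example}

To repeat the step we need it over an arbitrary UFD, and we need the new ring to be a UFD again. Monomial bases are then unavailable. Their role is taken over by a presentation of $D'$, which rests on the following observation.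

\begin{lemma}\label{lem:unit}
Let $A$ be a domain with fraction field $L$, and let $h\in A[T,B]$ have constant term $-1$. Then $hL[T,B]\cap A[T,B]=hA[T,B]$.
\end{lemma}

\begin{proof}
Write $h=-(1-h_+)$ with $h_+$ of constant term $0$. Then $h$ has the inverse $-\sum_{i\ge0}h_+^i$ in $A[[T,B]]$. If $q\in L[T,B]$ and $hq\in A[T,B]$, then $q=h^{-1}(hq)$ in $L[[T,B]]$, so $q\in A[[T,B]]\cap L[T,B]=A[T,B]$.
\end{proof}

We also recall two textbook facts. \emph{Gauss's lemma}: if $D$ is a UFD with fraction field $F$, and $G\in D[T,B]$ is primitive (no prime element of $D$ divides all its coefficients) and divides $P\in D[T,B]$ in $F[T,B]$, then $G$ divides $P$ in $D[T,B]$. \emph{Kaplansky's criterion} \cite[Thm.~5]{Kap}: a domain in which every nonzero prime ideal contains a prime element is a UFD.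

\begin{proposition}[The B\'ezout step]\label{prop:bezout}
Let $(D,v)$ be a negative pair with $D$ a UFD and $F=\operatorname{Frac}(D)$, and let $f,g\in D$ be nonzero and coprime. Let $t$ be transcendental over $F$, put
\[
b=\frac{1+gt}{f},\qquad D'=D[t,b]\subseteq F[t],
\]
and let $v'$ be the Gauss extension of $v$ with $v'(t)=v(f)$. Then:
\begin{enumerate}
\item[(a)] $fb-gt=1$, so $(f,g)D'=D'$.
\item[(b)] $(D',v')$ is a negative pair.
\item[(c)] If $I$ is a prime ideal of $D$ with $(f,g)\not\subseteq I$, then $ID'$ is prime and $ID'\cap D=I$. In particular every prime element of $D$ is a prime element of $D'$.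
\item[(d)] $D'$ is a UFD.
\end{enumerate}
\end{proposition}

\begin{proof}
Part (a) is the definition of $b$. Let $h=fB-gT-1\in D[T,B]$, and let $\varphi\colon D[T,B]\to D'$ send $T$ to $t$ and $B$ to $b$. The extension $F[T,B]\to F[t]$ of $\varphi$ substitutes $(1+gT)/f$ for $B$, so its kernel is generated by $B-(1+gT)/f=h/f$. By Lemma~\ref{lem:unit}, $\ker\varphi=hD[T,B]$, and $D'\cong D[T,B]/(h)$.

(c) Put $A=D/I$ and $L=\operatorname{Frac}(A)$. Then $D'/ID'\cong A[T,B]/(\bar h)$ with $\bar h=\bar fB-\bar gT-1$, and by Lemma~\ref{lem:unit} this ring embeds in $L[T,B]/(\bar h)$. If $\bar f\ne0$ we can solve $\bar h=0$ for $B$, and $L[T,B]/(\bar h)\cong L[T]$ as $L$-algebras. Otherwise $\bar g\ne0$, we solve for $T$, and $L[T,B]/(\bar h)\cong L[B]$. In both cases $D'/ID'$ is a domain and $A\to D'/ID'$ is injective, which is the claim. If $p$ is a prime element of $D$, then $(f,g)\not\subseteq pD$ by coprimality, so $pD'$ is prime.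

(b) Let $0\ne e\in D'$. As in Example~\ref{ex:sl2} we look at the leading term of $e$ in $t$, and the task is to choose an expression for $e$ in which this term does not cancel. Choose $P\in D[T,B]$ with $\varphi(P)=e$ of least total degree $N$, and let $P_N$ be its homogeneous part of degree $N$. Since $b=(g/f)t+1/f$, the polynomial $e\in F[t]$ has degree at most $N$, and its coefficient of $t^N$ is $c=P_N(1,g/f)$.

Suppose $c=0$. Then $N\ge1$, since $P_0$ is a nonzero constant if $N=0$. We have $P_N(1,B)=(fB-g)q_0(B)$ with $q_0\in F[B]$ of degree at most $N-1$, and hence $P_N=(fB-gT)q$ with $q=T^{N-1}q_0(B/T)\in F[T,B]$ homogeneous of degree $N-1$. The form $fB-gT$ is primitive because $f,g$ are coprime, so $q\in D[T,B]$ by Gauss's lemma. Now $P-hq=(P-P_N)+q$ has total degree less than $N$ and image $e$, contrary to the choice of $P$.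

So $c\ne0$, and $f^Nc=P_N(f,g)$ is a nonzero element of $D$. By \eqref{eq:gauss},
\[
v'(e)\le v(c)+Nv(f)=v(P_N(f,g))\le0 .
\]

(d) Let $p_1,\dots,p_r$ be the prime factors of $f$ in $D$. They are prime in $D'$ by (c), and $D'[1/f]=D[1/f][t]$ is a UFD. We descend from $D'[1/f]$ to $D'$. For this we must know that a nonzero $e\in D'$ is divisible in $D'$ by only finitely many powers of each $p_i$, and $D'$ need not be Noetherian. We use the second chart: since $t=(fb-1)/g$, we have $D'\subseteq D[1/g][b]$. The element $b$ is transcendental over $F$, so $D[1/g][b]$ is a UFD, and $p_i$ is prime in it because $p_i\nmid g$. In a UFD only finitely many powers of a prime divide a given nonzero element.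

Let $N'$ be a nonzero prime ideal of $D'$. By Kaplansky's criterion it suffices to find a prime element in $N'$. If some $p_i$ lies in $N'$, we are done. Otherwise $f\notin N'$, so $N'D'[1/f]$ is a nonzero prime ideal of the UFD $D'[1/f]$ and contains a prime element of $D'[1/f]$. Multiply it by a power of $f$ to bring it into $D'$, and then divide by the $p_i$ as often as is possible in $D'$; this stops by the previous paragraph. As $f$ and the $p_i$ are units of $D'[1/f]$, we obtain $\pi\in D'$ that is prime in $D'[1/f]$, is divisible by no $p_i$ in $D'$, and lies in $N'D'[1/f]\cap D'=N'$. It is a nonunit of $D'$ because it lies in $N'$. Let $\pi\mid a_1a_2$ in $D'$. Then $\pi$ divides one factor, say $a_1$, in $D'[1/f]$, so $\pi c'=f^ka_1$ with $c'\in D'$ and $k\in\mathbb N$. A prime $p_i$ dividing $f^k$ divides $\pi c'$ but not $\pi$, so it divides $c'$ and can be canceled from both sides. After canceling all prime factors of $f^k$ one at a time we get $\pi\mid a_1$ in $D'$. Thus $\pi$ is a prime element of $D'$ in $N'$.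
\end{proof}

\begin{remark}
Coprimality cannot be dropped: a common prime factor $p$ of $f$ and $g$ divides $fb-gt=1$, so it becomes a unit, and (b) fails if $v(p)<0$. In (c), a prime $I$ containing $f$ and $g$ has $ID'=D'$; removing such primes is the purpose of the step. The choice $v'(t)=v(f)$ makes the leading term of $P_N(t,b)$ as negative as $P_N(f,g)$. Some care is needed here: for $D=K[x,y]$ as in Example~\ref{ex:sl2}, with $f=y$, $g=x$ and $v'(t)=0$, we would get $v'(b)=\varepsilon_2-\varepsilon_1>0$.
\end{remark}

\section{A principal ideal domain with $\dim R(D)=\infty$}\label{sec:pid}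

We apply the B\'ezout step to all coprime pairs, including those created along the way, and pass to the union. Unique factorization survives because prime elements are never destroyed.

\begin{lemma}\label{lem:union}
Let $D_0\subseteq D_1\subseteq\cdots$ be UFDs such that each prime element of $D_i$ is a prime element of $D_{i+1}$, and let $D=\bigcup_iD_i$. Then $D$ is a UFD, each prime element of $D_i$ is a prime element of $D$, and elements of $D_i$ that are coprime in $D$ are coprime in $D_i$. If $(D_i,v_i)$ are negative pairs with $v_{i+1}$ extending $v_i$, then $(D,\bigcup_iv_i)$ is a negative pair.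
\end{lemma}

\begin{proof}
A prime element $p$ of $D_i$ is prime in $D_j$ for all $j\ge i$. Hence it is not a unit of $D$. If $p\mid ab$ in $D$, then this holds in some $D_j$ with $j\ge i$, so $p\mid a$ or $p\mid b$. Thus $p$ is prime in $D$. Every nonzero element of $D$ lies in some $D_i$, where it is a unit times a product of prime elements; so $D$ is a UFD. A common prime factor in $D_i$ is a common prime factor in $D$. The last statement holds because each condition involves finitely many elements.
\end{proof}

\begin{lemma}\label{lem:pid}
Let $D$ be a UFD in which any two nonzero coprime elements generate the unit ideal. Then $D$ is a PID.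
\end{lemma}

\begin{proof}
If $f,g\in D$ are nonzero with greatest common divisor $c$, then $f/c$ and $g/c$ are coprime, so $(f,g)D=cD$. Let $I\ne0$ be an ideal, and let $0\ne d\in I$ have the least number of prime factors, counted with multiplicity. For $0\ne g\in I$ we have $(d,g)D=cD$ with $c\in I$ and $c\mid d$. By minimality $c$ has as many prime factors as $d$, so $d/c$ is a unit and $d\mid g$. Hence $I=dD$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pid}]
Let $K$ be a countable field, $D_0=K[x_1,x_2,\dots]$, and let $v_0$ be the valuation with values in $\Gamma_\infty$ and $v_0(x_j)=-\varepsilon_j$ from the end of Section~\ref{sec:val}. Then $(D_0,v_0)$ is a negative pair and $D_0$ is a countable UFD.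

We construct negative pairs $(D_i,v_i)$ with $D_i$ a countable UFD. Fix a surjection $i\mapsto(\alpha(i),\beta(i))$ from $\mathbb N$ onto $\mathbb N\times\mathbb N$ with $\alpha(i)\le i$; for example, the inverse of the bijection $(a,b)\mapsto a+(a+b)(a+b+1)/2$. As soon as $D_a$ is constructed, fix a list $L_a$, indexed by $\mathbb N$, of all pairs of nonzero elements of $D_a$. At stage $i$ let $(f,g)$ be the entry of $L_{\alpha(i)}$ with index $\beta(i)$; this list is available because $\alpha(i)\le i$. If $f,g$ are coprime in $D_i$, let $(D_{i+1},v_{i+1})$ be obtained from $(D_i,v_i)$ by the B\'ezout step for $f,g$. Otherwise let $(D_{i+1},v_{i+1})=(D_i,v_i)$. Every entry of every list is considered at some stage.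

Let $D=\bigcup_iD_i$ and $v=\bigcup_iv_i$. By Proposition~\ref{prop:bezout} and Lemma~\ref{lem:union}, $(D,v)$ is a negative pair with values in $\Gamma_\infty$, and $D$ is a UFD in which $x_1$ is prime. So $D$ is not a field. Let $f,g\in D$ be nonzero and coprime in $D$. They lie in some $D_a$, and the pair $(f,g)$ is considered at a stage $i\ge a$. By Lemma~\ref{lem:union} they are coprime in $D_i$, so the B\'ezout step was applied and $(f,g)D=D$. By Lemma~\ref{lem:pid}, $D$ is a PID, and $\dim D=1$. Lemma~\ref{lem:chain} gives $\dim R(D)=\infty$.
\end{proof}

\begin{remark}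
The same construction started from $K[x_1,x_2]$ gives a PID with $\dim R(D)\ge2$, which already contradicts the conjecture. In that case each $D_i$ is finitely generated over $K$ and satisfies $\dim R(D_i)\le\dim D_i$. The inequality fails only in the union.
\end{remark}

\section{Primes of $R(D)$ and subrings of $D$}\label{sec:DP}

Lemma~\ref{lem:chain} bounds $\dim R(D)$ from below. For upper bounds we must control all primes of $R(D)$, not only those that come from a given valuation. A prime of $R(D)$ turns out to be determined by the reciprocals it contains, and this moves the problem into $D$. For a prime ideal $P$ of $R(D)$ put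
\[
D_P=\{0\}\cup\{0\ne d\in D: 1/d\notin P\}.
\]
(This is not a localization.) One should think of $D_P$ as the set of elements that are not large from the point of view of $P$. For $D=K[x]$ the zero ideal gives $D_P=K[x]$ and the maximal ideal gives $D_P=K$. For the primes $P=\mathfrak p_j\cap R(D)$ in the proof of Lemma~\ref{lem:chain}, $D_P$ consists of $0$ and the elements $d$ with $\tau(v(d))\le j$.

\begin{lemma}\label{lem:DP}
Let $P$ and $Q$ be prime ideals of $R(D)$.
\begin{enumerate}
\item[(a)] $D_P$ is a subring of $D$. It contains $D\cap R(D)$, and hence all units of $D$. For nonzero $a,b\in D$ we have $ab\in D_P$ if and only if $a\in D_P$ and $b\in D_P$.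
\item[(b)] Every element of $Q$ is a finite sum of reciprocals $1/d$ with $d\in D\setminus D_Q$.
\item[(c)] $P\supseteq Q$ if and only if $D_P\subseteq D_Q$. In particular $D_P=D_Q$ implies $P=Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The statement on products holds because $\frac1{ab}=\frac1a\cdot\frac1b$ and $P$ is prime. If $0\ne d\in D\cap R(D)$, then $1/d$ is a unit of $R(D)$, so $1/d\notin P$. In particular $\pm1\in D_P$. For sums, let $a,b\in D_P$ with $a$, $b$, $a+b$ nonzero. Then
\[
\frac1{a+b}\Bigl(\frac1a+\frac1b\Bigr)=\frac1{ab}\notin P ,
\]
so $1/(a+b)\notin P$.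

(b) Let $z=\sum_i1/d_i\in Q$. Write $z=z_0+z_1$, where $z_0$ collects the terms with $d_i\in D_Q$ and $z_1$ the others. Each term of $z_1$ lies in $Q$, so $z_0=z-z_1\in Q$. Suppose $z_0\ne0$. Let $s$ be the product of the $d_i$ that occur in $z_0$. Then $s\in D_Q$ by (a), and $e=sz_0$ is a nonzero element of $D$. Now $1/s=(1/e)z_0\in Q$, which contradicts $s\in D_Q$. So $z=z_1$.

(c) If $P\supseteq Q$ and $1/d\notin P$, then $1/d\notin Q$. Conversely, if $D_P\subseteq D_Q$, then each $d\in D\setminus D_Q$ lies outside $D_P$, so $1/d\in P$, and $Q\subseteq P$ by (b).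
\end{proof}

So chains of primes in $R(D)$ correspond to chains of subrings of $D$ that are closed under taking divisors. Such a subring leaves no room for algebraic extensions inside $D$, and this gives the upper bound.

\begin{proof}[Proof of Proposition~\ref{prop:trdeg}]
Let $P$ be a prime of $R(D)$. We claim that every $d\in D$ that is algebraic over $\operatorname{Frac}(D_P)$ lies in $D_P$. Let $d\ne0$. Clearing denominators gives $a_rd^r+\dots+a_1d+a_0=0$ with $a_i\in D_P$ not all zero, and after dividing by a power of $d$ we may assume $a_0\ne0$. Then $a_0=-d(a_rd^{r-1}+\dots+a_1)$ is a factorization in $D$, so $d\in D_P$ by Lemma~\ref{lem:DP}(a).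

Let $P_0\subsetneq\dots\subsetneq P_n$ be primes of $R(D)$. By Lemma~\ref{lem:DP},
\[
E\subseteq D_{P_n}\subsetneq D_{P_{n-1}}\subsetneq\dots\subsetneq D_{P_0}\subseteq D .
\]
By the claim, an element of $D_{P_{i-1}}\setminus D_{P_i}$ is transcendental over $\operatorname{Frac}(D_{P_i})$. Transcendence degree is additive in towers of fields, so $\operatorname{tr.deg}_{\operatorname{Frac}(E)}F\ge n$. This proves the first inequality. A field $k\subseteq D$ consists of $0$ and units of $D$, so $k\subseteq E$ and $\operatorname{tr.deg}_{\operatorname{Frac}(E)}F\le\operatorname{tr.deg}_kF$. For $D=k[x_1,\dots,x_n]$ this gives $\dim R(D)\le n$, and the reverse inequality was obtained at the end of Section~\ref{sec:val}.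
\end{proof}

\section{Linking two elements}\label{sec:link}

The rings we build have infinite transcendence degree in general, so Proposition~\ref{prop:trdeg} does not help to bound $\dim R(D)$ for them. We use Lemma~\ref{lem:DP}(c) instead: if few subrings of $D$ can be of the form $D_P$, then $R(D)$ has few primes. Given nonzero $d,d'\in D$, we want an extension $D'$ in which the implication
\[
d\in D'_P\ \Longrightarrow\ d'\in D'_P
\]
is forced for every $P$, while no prime ideal of $D$ is lost. The tools are those of Lemma~\ref{lem:DP}(a): $D'_P$ is a ring, contains the units, and is closed under taking divisors.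

The first attempts fail. Adjoining $w=d^k/d'$ makes $d'$ a divisor of $d^k$, but if $d'$ is a prime not dividing $d$, then $d'D'\cap D\ne d'D$. Adjoining $w$ and a unit $u$ with $d'w=d^k+u$ destroys every prime ideal containing both $d$ and $d'$. So we let $d'$ divide a \emph{sum} of two divisors of $d^k+u$: we ask for $h,h'$ with $hh'=d^k+u$ and $h+h'=d'w$. Eliminating $h'$ gives $u=d'wh-h^2-d^k$, and the term $-h^2$ keeps this polynomial nonzero modulo every prime of $D$.

\begin{example}
Let $D=K[y]$, $d=1$, $d'=y$. Let $w,h$ be indeterminates, $u=ywh-h^2-1$, $D'=K[y,w,h,u^{-1}]$ and $h'=yw-h$. From $hh'=1+u$ we get $h=(1+u)/h'$ and $h'=(1+u)/h$, hence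
\[
y=\frac{h+h'}{w}=\frac1{wh}+\frac1{wh'}+\frac1{u^{-1}wh}+\frac1{u^{-1}wh'}\in R(D').
\]
So $y$, which is not in $R(K[y])$, has become a sum of four reciprocals, and $y\in D'_P$ for all $P$. Yet $y$ is still a prime element, since $D'/yD'=K[w,h][1/(h^2+1)]$ is a domain.
\end{example}

To define the valuation it is convenient to take $h$ and $u$ as the independent variables.

\begin{proposition}[The linking step]\label{prop:link}
Let $(D,v)$ be a negative pair with $F=\operatorname{Frac}(D)$. Let $d,d'\in D$ be nonzero, let $k\ge1$ satisfy $k\,v(d)\le2v(d')$, and put $q=d^k$. Let $h,u$ be algebraically independent over $F$, let $v'$ be the iterated Gauss extension of $v$ to $F(h)(u)$ with $v'(h)=v(d')$ and $v'(u)=0$, and put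
\[
w=\frac{h^2+q+u}{d'h},\qquad D'=D[w,h,u^{-1}].
\]
Then:
\begin{enumerate}
\item[(a)] $(D',v')$ is a negative pair.
\item[(b)] If $I$ is a prime ideal of $D$, then $ID'$ is prime and $ID'\cap D=I$. In particular prime elements of $D$ are prime in $D'$. If $D$ is a UFD, so is $D'$.
\item[(c)] For every domain $D^*\supseteq D'$ and every prime $P$ of $R(D^*)$: if $d\in D^*_P$, then $d'\in D^*_P$.
\end{enumerate}
\end{proposition}

\begin{proof}
We have $u=d'wh-h^2-q\in D[w,h]$, so $F(w,h)=F(h,u)$ has transcendence degree $2$ over $F$, and $w,h$ are algebraically independent. Thus $D'\cong D[W,H][1/U]$ with $U=d'WH-H^2-q$.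

(b) With $A=D/I$ we have $D'/ID'\cong A[W,H][1/\bar U]$. The image $\bar U$ is nonzero because its coefficient of $H^2$ is $-1$. So $D'/ID'$ is a domain containing $A$. If $D$ is a UFD, then $D'$ is a localization of the UFD $D[W,H]$.

(c) We use Lemma~\ref{lem:DP}(a) for $D^*$. The unit $u$ lies in $D^*_P$. If $d\in D^*_P$, then $d^k+u=h(d'w-h)$ lies in $D^*_P$, and it is nonzero because $u$ is transcendental over $F$. So $h$ and $d'w-h$ lie in $D^*_P$, hence so does their sum $d'w\ne0$, and therefore $d'\in D^*_P$.

(a) A nonzero element of $D'$ has the form $u^{-s}G(w,h)$ with $0\ne G\in D[W,H]$. Since $U$ has degree $2$ in $H$, only finitely many powers of $U$ divide $G$, so $G=U^rG_1$ with $U\nmid G_1$ in $D[W,H]$. As $U(w,h)=u$ and $v'(u)=0$, it suffices to prove $v'(e)\le0$ for $e=G_1(w,h)$.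

Put $w_0=(h+qh^{-1})/d'$, so that $w=w_0+u/(d'h)$. Then $e$ is a polynomial in $u$ over $F(h)$, and its coefficient of $u^0$ is $e_0=G_1(w_0,h)$. By \eqref{eq:gauss}, $v'(e)\le v'(e_0)$. The polynomial $-U$ is monic of degree $2$ in $H$ over $D[W]$, so division with remainder gives
\[
G_1=US+A(W)+B(W)H,\qquad S\in D[W,H],\quad A,B\in D[W],
\]
with $(A,B)\ne(0,0)$ because $U\nmid G_1$. Since $U(w_0,h)=0$, we get $e_0=A(w_0)+B(w_0)h$, a Laurent polynomial in $h$ over $F$. We look for an extreme exponent of $h$ to which only one of the two summands contributes.

Let $a=\deg A$ and $b=\deg B$, with $\deg0=-\infty$, and let $A_a,B_b\in D$ be the leading coefficients. In $w_0^i=(h+qh^{-1})^i/d'^{\,i}$ the exponents of $h$ lie between $-i$ and $i$; the coefficient of $h^{i}$ is $1/d'^{\,i}$ and that of $h^{-i}$ is $(q/d')^i$. Hence the exponents in $A(w_0)$ lie between $-a$ and $a$, and those in $B(w_0)h$ lie between $1-b$ and $b+1$.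

\emph{Case $a\ge b$.} Then $A\ne0$ and $1-b>-a$, so the coefficient of $h^{-a}$ in $e_0$ is $A_a(q/d')^a\ne0$, and
\[
v'(e_0)\le v(A_a)+a\bigl(kv(d)-v(d')\bigr)-a\,v(d')=v(A_a)+a\bigl(kv(d)-2v(d')\bigr)\le0 .
\]

\emph{Case $a<b$.} Then $B\ne0$ and $a<b+1$, so the coefficient of $h^{b+1}$ in $e_0$ is $B_b/d'^{\,b}\ne0$, and
\[
v'(e_0)\le v(B_b)-b\,v(d')+(b+1)v(d')=v(B_b)+v(d')\le0 .
\]
In both cases $v'(e)\le v'(e_0)\le0$.
\end{proof}

\begin{remark}
The hypothesis $kv(d)\le2v(d')$ is used only in the first case of (a). A condition of this kind is necessary: the element $d'w-h=(q+u)/h$ of $D'$ has value $kv(d)-v(d')$. If $v$ has values in $\Gamma_n$ and $\tau(v(d))<\tau(v(d'))$, this value is positive for every $k$.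
\end{remark}

Conversely, the step is available whenever the level of $d$ is at least that of $d'$:
\begin{equation}\label{eq:k}
\gamma,\delta\in\Gamma_n,\quad \gamma,\delta\le0,\quad\tau(\gamma)\ge\tau(\delta)\quad\Longrightarrow\quad k\gamma\le2\delta\ \text{ for some }k\ge1 .
\end{equation}
If $\tau(\gamma)=0$, then $\gamma=\delta=0$. If $j=\tau(\gamma)\ge1$, let $\gamma_j<0$ and $\delta_j$ be the coefficients of $\varepsilon_j$. Then $k\gamma-2\delta$ has no terms of index above $j$, and its coefficient $k\gamma_j-2\delta_j$ is negative for $k>2|\delta_j|$.

\section{All pairs of dimensions}\label{sec:pairs}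

The three steps act almost independently. Polynomial steps create $n$ levels, so $\dim R(D)\ge n$. Linking steps force $D_P$ to depend only on levels, so $R(D)$ has at most $n+1$ primes. Neither of them destroys a prime of the ring. The dimension of $D$ is governed by further variables $y_1,y_2,\dots$ of value $0$: the chain of primes $(y_1,\dots,y_l)$ is protected by never applying the B\'ezout step to a pair inside $(y_1,\dots,y_m)$, and the step is applied to all other coprime pairs. The height of $(y_1,\dots,y_m)$ is then bounded by \emph{Krull's height theorem}: in a Noetherian ring, a prime ideal that is minimal over an ideal generated by $m$ elements has height at most $m$. To use it, the intermediate rings must be Noetherian. For this reason the $x_j$ are adjoined one at a time and not at the start.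

\begin{proof}[Proof of Theorem~\ref{thm:pairs}]
Fix $m\ge1$ and $n\ge0$.

\medskip\noindent\emph{Construction.} Let $K$ be a countable field, $D_0=K[y_j:1\le j\le m]$, and let $v_0$ be the trivial valuation, regarded as taking values in $\Gamma_n$. For finite $l$ with $0\le l\le m$ let $I_l=(y_1,\dots,y_l)D_0$, a prime ideal of $D_0$. We construct negative pairs $(D_i,v_i)$ with values in $\Gamma_n$ and $D_i$ a countable UFD; if $m<\infty$ we write $Q_i=I_mD_i$. We keep the bookkeeping of Section~\ref{sec:pid}, but now $L_a$ lists all triples $(\mathrm A,f,g)$ and $(\mathrm B,d,d')$, where $\mathrm A,\mathrm B$ are symbols and $f,g,d,d'$ are nonzero elements of $D_a$. Stage $i$ has two parts. First consider the entry of $L_{\alpha(i)}$ with index $\beta(i)$.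
\begin{itemize}
\item If it is $(\mathrm A,f,g)$, and if $m<\infty$, the elements $f,g$ are coprime in $D_i$, and $(f,g)\not\subseteq Q_i$, apply the B\'ezout step to $f,g$.
\item If it is $(\mathrm B,d,d')$ and $\tau(v_i(d))\ge\tau(v_i(d'))$, apply the linking step to $d,d'$, with $k$ given by \eqref{eq:k}.
\item In all other cases do nothing.
\end{itemize}
Then, if $i+1\le n$, apply the polynomial step, adjoining $x_{i+1}$ with value $-\varepsilon_{i+1}$. The result is $(D_{i+1},v_{i+1})$. Each step yields a negative pair with values in $\Gamma_n$ on a countable UFD and preserves prime elements. By Lemma~\ref{lem:union}, $D=\bigcup_iD_i$ is a UFD and $(D,v)$ is a negative pair, where $v=\bigcup_iv_i$.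

\medskip\noindent\emph{The bound $\dim D\ge m$.} Fix a finite $l\le m$. We claim that $I_lD_i$ is prime and $I_lD_{i+1}\cap D_i=I_lD_i$ for all $i$. By induction it suffices to see that each step extends the prime ideal generated by $I_l$ to a prime ideal lying over it. Polynomial and linking steps do this for every prime. A B\'ezout step at stage $i$ does it by Proposition~\ref{prop:bezout}(c), since $(f,g)\not\subseteq Q_i$ and $Q_i\supseteq I_lD_i$. It follows that $I_lD=\bigcup_iI_lD_i$ is an increasing union of primes of the $D_i$, hence a prime of $D$, and
\[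
I_lD\cap D_i=\bigcup_{j\ge i}(I_lD_j\cap D_i)=I_lD_i .
\]
Taking $i=0$ shows that the chain $0=I_0D\subsetneq I_1D\subsetneq I_2D\subsetneq\cdots$ is strict. So $\dim D\ge m$, and $\dim D=m$ if $m=\infty$.

\medskip\noindent\emph{The bound $\dim D\le m$ for $m<\infty$.} Let $Q=I_mD$. It is prime, and $Q\cap D_i=Q_i$.

First, $Q$ has height at most $m$. Suppose $N_0\subsetneq\dots\subsetneq N_{m+1}\subseteq Q$ are primes of $D$. Choose $a_s\in N_s\setminus N_{s-1}$ for $1\le s\le m+1$ and an index $i$ with all $a_s\in D_i$. The primes $N_s\cap D_i$ form a strict chain of length $m+1$ inside $Q_i$. But $D_0=K[y_1,\dots,y_m]$ and each stage adjoins finitely many elements, so $D_i$ is a finitely generated $K$-algebra, hence Noetherian, and its prime $Q_i$ is generated by $m$ elements. This contradicts Krull's height theorem.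

Second, every prime $N\not\subseteq Q$ has height $1$. Take $s\in N\setminus Q$. It is a nonzero nonunit, so one of its prime factors $p$ lies in $N$, and $p\notin Q$ because $s\notin Q$. Suppose there is $g\in N\setminus pD$. Then $p$ and $g$ are nonzero and coprime in $D$. The triple $(\mathrm A,p,g)$ is considered at some stage $i$. At that stage $p,g$ are coprime in $D_i$ by Lemma~\ref{lem:union}, and $(p,g)\not\subseteq Q_i$ because $p\notin Q$. So the B\'ezout step was applied and $1\in(p,g)D\subseteq N$, which is absurd. Thus $N=pD$. A nonzero prime ideal inside $pD$ contains a prime element, which is divisible by $p$ and hence associate to $p$. So $pD$ has height $1$.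

Every prime of $D$ therefore has height at most $\max(m,1)=m$, and $\dim D=m$.

\medskip\noindent\emph{The case $m=1$.} A nonzero prime $N$ of $D$ contains a prime element $p$, and $0\subsetneq pD\subseteq N$ forces $N=pD$ because $\dim D=1$. If nonzero $f,g$ do not generate the unit ideal, they lie in a maximal ideal $pD$ and are not coprime. By Lemma~\ref{lem:pid}, $D$ is a PID.

\medskip\noindent\emph{The dimension of $R(D)$.} Lemma~\ref{lem:chain} gives $\dim R(D)\ge n$, which settles the case $n=\infty$. Let $n<\infty$ and let $P$ be a prime of $R(D)$. For nonzero $d,d'\in D$ with $\tau(v(d))\ge\tau(v(d'))$, the triple $(\mathrm B,d,d')$ is considered at some stage, and the condition on levels holds there because $v$ extends every $v_i$. So the linking step was applied, and Proposition~\ref{prop:link}(c) with $D^*=D$ gives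
\begin{equation}\label{eq:levels}
d\in D_P,\quad\tau(v(d))\ge\tau(v(d'))\quad\Longrightarrow\quad d'\in D_P .
\end{equation}
Let $j\in\{0,\dots,n\}$ be the largest value of $\tau(v(d))$ for $0\ne d\in D_P$; it exists because $1\in D_P$. By \eqref{eq:levels},
\[
D_P=\{0\}\cup\{0\ne d'\in D:\tau(v(d'))\le j\}.
\]
So there are at most $n+1$ possibilities for $D_P$, and by Lemma~\ref{lem:DP}(c) the ring $R(D)$ has at most $n+1$ primes. Since $\dim R(D)\ge n$, it has a chain of $n+1$ distinct primes. These are all the primes of $R(D)$, and $\dim R(D)=n$.

\medskip\noindent\emph{The set of pairs.} If $\dim D=0$, then $D$ is a field, $R(D)=D$, and the pair is $(0,0)$. If $\dim D\ge1$, the pair lies in $\{1,2,\dots,\infty\}\times\{0,1,\dots,\infty\}$, and we have shown that every element of this set occurs.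
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bou}
Bourbaki, \emph{Commutative Algebra}.

\bibitem{EG}
Neil Epstein and Lorenzo Guerrieri, \emph{An introduction to reciprocal complements of integral domains}, arXiv:2512.20801 (2025).

\bibitem{Kap}
Kaplansky, \emph{Commutative Rings}.

\end{thebibliography}
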